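# Perverse numbers and Hodge numbers of Lagrangian fibrations on singular symplectic varieties

We work over $\mathbb C$. A symplectic variety with a Lagrangian fibration has two tables of numbers attached to its intersection cohomology. One is the Hodge table and does not see the fibration. The other is the table of perverse numbers and comes from the fibration alone. Shen–Yin proved that the tables agree when the variety is nonsingular. Felisetti, Shen and Yin (arXiv:2108.02464) are the source of the question for arbitrary singularities, and the answer proved here is yes. We begin in dimension two, where very little is needed.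

## 1. Irreducible symplectic surfaces: a table fixed by two symmetries

**Definition (Greb–Kebekus–Peternell).** A normal projective variety $M$ is an *irreducible symplectic variety* if it has trivial canonical divisor and at worst canonical singularities, and (i) there is a reflexive $2$-form $\sigma$, non-degenerate on $M_{\rm reg}$; (ii) for every finite quasi-étale morphism $f:M'\to M$ (étale in codimension one), the exterior algebra of reflexive forms on $M'$ is generated by the reflexive pullback of $\sigma$.

A reflexive form on a normal variety is just a form on its regular part. A smooth K3 surface is an example: finite quasi-étale covers of a smooth variety are étale by purity, a K3 surface is simply connected, and its holomorphic forms are $1$, $\sigma$ and their multiples. The quotient $M=A/\pm1$ of an abelian surface is not an example. The form $dz_1\wedge dz_2$ descends and the $16$ singular points are nodes, but $A\to M$ is quasi-étale and $A$ carries $1$-forms.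

**Definition.** Let $\dim M=2n$. A *Lagrangian fibration* is a surjective morphism $\pi:M\to B$ with connected fibers onto a normal projective variety, $0<\dim B<2n$, whose general fiber is Lagrangian for $\sigma$; so $\dim B=n$.

**Intersection cohomology.** The intersection complex $\mathrm{IC}_M$ is normalized to be perverse: it restricts to $\mathbb C[2n]$ on $M_{\rm reg}$, and $\mathrm{IH}^m(M)=H^{m-2n}(M,\mathrm{IC}_M)$. It carries a pure Hodge structure of weight $m$, with Hodge numbers $h^{p,q}=\mathrm{Ih}^{p,q}(M)$. Write $\mathbb I=\mathrm{IH}^*(M,\mathbb C)$, $\mathbb I^m=\mathrm{IH}^m(M,\mathbb C)$ and $b_m=\dim\mathbb I^m$. If $f:\tilde M\to M$ is a projective resolution that is an isomorphism over $M_{\rm reg}$, the decomposition theorem gives morphisms of Hodge structures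
$$\mathbb I\xrightarrow{\ \iota\ }H^*(\tilde M,\mathbb C)\xrightarrow{\ r\ }\mathbb I,\qquad r\iota=\mathrm{id}.\tag{1.1}$$
They come from morphisms $\mathrm{IC}_M\to Rf_*\mathbb C[2n]\to\mathrm{IC}_M$ in $D^b_c(M)$, which over $M_{\rm reg}$ are mutually inverse non-zero scalars. Cup product with $x\in H^2(M,\mathbb C)$ is a natural transformation $K\to K[2]$ on $D^b_c(M)$, and on $Rf_*\mathbb C$ it is multiplication by $f^*x$ (projection formula). So $\iota$ and $r$ are $H^*(M)$-linear, where $x$ acts on $H^*(\tilde M)$ through $f^*x$. We write $L_x$ for the action of $x$ on $\mathbb I$. If $x$ has type $(a,b)$, then $L_x$ has bidegree $(a,b)$, because $\iota$ is injective and compatible with Hodge types.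

**Perverse numbers.** Put $A=R\pi_*\mathrm{IC}_M$ and $R=\dim M\times_BM-\dim M$. The perverse filtration is
$$P_k\mathrm{IH}^m=\mathrm{Im}\{H^{m-2n+R}(B,{}^{\mathfrak p}\tau_{\le k}(A[-R]))\to\mathrm{IH}^m\},$$
and $\mathfrak p^{i,j}:={}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\dim\mathrm{Gr}^P_i\mathrm{IH}^{i+j}$. Suppose $R=n$; we prove this in general in Lemma 7.2. Since ${}^{\mathfrak p}\tau_{\le k}(A[-n])=({}^{\mathfrak p}\tau_{\le k-n}A)[-n]$, $P_k\mathrm{IH}^m$ is the image of $H^{m-2n}(B,{}^{\mathfrak p}\tau_{\le k-n}A)$. The decomposition theorem $A\cong\bigoplus_l{}^{\mathfrak p}\mathcal H^l(A)[-l]$ then gives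
$$\mathrm{Gr}^P_i\mathrm{IH}^{i+j}=H^{j-n}\big(B,{}^{\mathfrak p}\mathcal H^{i-n}(A)\big).\tag{1.2}$$
We call this space *position* $(i,j)$. Let $\beta_B$ be the class of an ample line bundle on $B$, $\beta=\pi^*\beta_B$, and let $\alpha$ be the class of an ample line bundle on $M$.

* **(P1)** $\beta$ acts on $A$ through $\beta_B$, hence compatibly with the splitting $\mathbb I\cong\bigoplus_lH^*(B,{}^{\mathfrak p}\mathcal H^l(A)[-l])$. It maps position $(i,j)$ to $(i,j+2)$. By hard Lefschetz on $B$ for the semisimple perverse sheaves ${}^{\mathfrak p}\mathcal H^l(A)$, $\beta^k$ maps position $(i,n-k)$ isomorphically to $(i,n+k)$.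
* **(P2)** For $x\in H^2(M,\mathbb C)$, the map $x:A\to A[2]$ sends ${}^{\mathfrak p}\tau_{\le l}A$ to $({}^{\mathfrak p}\tau_{\le l+2}A)[2]$. So $L_xP_k\subset P_{k+2}$, and the graded map $\mathrm{gr}\,x$, from position $(i,j)$ to $(i+2,j)$, is induced by the maps of perverse sheaves ${}^{\mathfrak p}\mathcal H^l(A)\to{}^{\mathfrak p}\mathcal H^{l+2}(A)$. It is linear in $x$. By relative hard Lefschetz, $(\mathrm{gr}\,\alpha)^k$ maps position $(n-k,j)$ isomorphically to $(n+k,j)$.

Thus $\mathfrak p^{i,j}=\mathfrak p^{2n-i,j}=\mathfrak p^{i,2n-j}$.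

**Example 1.1.** Let $X,Y$ be abelian varieties of dimension $n$, with form $\sum dx_k\wedge dy_k$ on $X\times Y$ and the projection to $Y$. Here $A=\bigoplus_lH^{n+l}(X)\otimes\mathbb C_Y[n][-l]$, so ${}^{\mathfrak p}\mathcal H^l(A)=H^{n+l}(X)\otimes\mathbb C_Y[n]$, position $(i,j)$ is $H^i(X)\otimes H^j(Y)$, and $\mathfrak p^{i,j}=\binom{2n}i\binom{2n}j$. This equals $h^{i,j}(X\times Y)$. Next divide by $\pm1$, and let $q:X\times Y\to M=(X\times Y)/\pm1$. Then $\mathrm{IC}_M=(q_*\mathbb C[2n])^{\pm}$, and pushforward along the finite map $Y\to Y/\pm1$ is exact for the perverse $t$-structures. So for $M\to Y/\pm1$ both tables are the previous ones with the entries of odd $i+j$ replaced by $0$. They agree again, on a singular $M$.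

**Proposition 1.2.** Let $\pi:M\to B$ be a Lagrangian fibration on an irreducible symplectic variety of dimension $2$. Then $\mathfrak p^{i,j}=h^{i,j}$ for all $i,j$. Both equal $1$ at $(0,0),(2,0),(0,2),(2,2)$, both equal $b_2-2$ at $(1,1)$, and both are $0$ elsewhere.

*Proof.* **The Hodge table.** A holomorphic form on $\tilde M$ is determined by its restriction to $M_{\rm reg}$, so $H^0(\tilde M,\Omega^p)$ embeds into the reflexive $p$-forms on $M$. These are $0$ for $p=1$ and $\mathbb C\sigma$ for $p=2$. Hence $H^1(\tilde M)=0$, so $\mathbb I^1=0$, and $\mathbb I^3=0$ by duality. Also $h^{2,0}\le1$. The form $\sigma$ extends to a holomorphic form $\tilde\sigma$ on $\tilde M$ (Greb–Kebekus–Kovács–Peternell, *Publ. IHÉS* 114 (2011), Thm 1.4). The kernel of $H^2(\tilde M)\to H^2(M_{\rm reg})$ is spanned by classes of exceptional curves, which have type $(1,1)$, so $[\tilde\sigma]$ restricts to a non-zero class. Over $M_{\rm reg}$ the map $r$ is a non-zero scalar, so $r[\tilde\sigma]\ne0$ in $\mathrm{IH}^{2,0}$, and $h^{2,0}=h^{0,2}=1$.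 With $b_0=b_4=1$ this is the claimed table.

**The perverse table.** All components of fibers of a surface over a curve have dimension $1$, so $\dim M\times_BM=3$ and $R=1$. Suppose position $(i,j)$ is non-zero and put $u=|i-1|$, $v=|j-1|$. By symmetry position $(1-u,1-v)$ is non-zero, of degree $2-u-v$. Degrees are $\ge0$ and $b_1=0$, so $u+v\in\{0,2\}$. If $u+v=2$ the symmetric position has degree $0$, and $b_0=1$. So exactly one of $(u,v)=(2,0),(1,1),(0,2)$ occurs, with multiplicity one, and it contains the generator $1\in\mathbb I^0$. If $v=2$, then $\beta^2\cdot1\ne0$ by (P1); but $\beta_B^2=0$ on a curve. If $v=0$, then $\beta\cdot1$ lies in position $(i,3)$, whose mirror $(i,-1)=(-1,-1)$ has negative degree; so $\beta\cdot1=0$. But $\iota(\beta\cdot1)=f^*\beta\cdot\iota(1)$, where $\iota(1)$ is a non-zero scalar and $f^*\beta$ is non-zero, being a positive multiple of the class of a non-zero effective divisor. So $(u,v)=(1,1)$. The only other non-zero position is $(1,1)$, of dimension $b_2-2$. $\square$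

**What changes when $n\ge2$.** The proof compared two tables only through their symmetries and Betti numbers. For $n=2$, suppose the odd cohomology vanishes, the table sits in $0\le i,j\le4$, and $\mathfrak p^{0,0}=1$. The symmetries leave $x=\mathfrak p^{2,0}$, $y=\mathfrak p^{1,1}$, $z=\mathfrak p^{0,2}$, $w=\mathfrak p^{2,2}$, and the Betti numbers give only
$$b_2=x+y+z,\qquad b_4=2+2y+w.$$
Two equations do not determine four numbers, so the two tables must be related by something finer than symmetry. Moreover, for singular $M$ of dimension $>2$ the symmetry $h^{p,q}=h^{2n-p,q}$ itself needs a proof.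

## 2. The theorems for arbitrary singularities

**Definition.** A *projective symplectic variety* is a normal projective variety $M$ of dimension $2n>0$ with canonical singularities and a non-degenerate $2$-form $\sigma$ on $M_{\rm reg}$.

Irreducible symplectic varieties are of this type, and so is $(X\times Y)/\pm1$ of Example 1.1. Indeed, blowing up the fixed points gives a resolution with $K=f^*K+(n-1)E$, $E$ the sum of the exceptional divisors, and $n-1\ge0$. By the theorem of Greb–Kebekus–Kovács–Peternell quoted above, $\sigma$ extends to a holomorphic $2$-form on any resolution. Hence it is closed, by Hodge theory. Since $\sigma^n$ trivializes $\omega_{M_{\rm reg}}$, we have $\omega_M\cong\mathcal O_M$. Section 4 provides a unique class $[\sigma]\in H^{2,0}(M)\subset H^2(M,\mathbb C)$ that pulls back to the class of the extended form. We write $L_\sigma$, $L_{\bar\sigma}$ for the actions of $[\sigma]$ and of its conjugate $[\bar\sigma]$ on $\mathbb I$.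

**Theorem A.** If $M$ is an irreducible symplectic variety and $\pi:M\to B$ is a Lagrangian fibration, then ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)$ for all $i,j$.

**Theorem B.** The same equality holds for any projective symplectic variety $(M,\sigma)$ and any surjective morphism $\pi:M\to B$ onto a projective variety with $\dim B=n$ and $\sigma|_{F\cap M_{\rm reg}}=0$ for the general fiber $F$. Moreover, with $\beta=\pi^*\beta_B$, $\beta_B$ the class of an ample line bundle on $B$, the graded $\mathbb C[t]$-modules $(\mathrm{IH}^*(M,\mathbb C),t=\beta)$ and $(\mathrm{IH}^*(M,\mathbb C),t=\bar\sigma)$ are isomorphic.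

Theorem A is a special case of Theorem B. For the third theorem, recall that a Hodge module $\mathcal M$ on $M$ has a filtered de Rham complex, with graded pieces $\mathrm{gr}^F_{-p}\mathrm{DR}(\mathcal M)\in D^b_{coh}(\mathcal O_M)$. On a manifold of dimension $d$ one has $\mathrm{gr}^F_{-p}\mathrm{DR}(\mathbb Q^H[d])=\Omega^p[d-p]$. Let $\mathrm{IC}^H_M$ be the Hodge module of $\mathrm{IC}_M$ and
$$K_p=\mathrm{gr}^F_{-p}\mathrm{DR}(\mathrm{IC}^H_M),\qquad\Omega^p_{\rm IC}=K_p[p-2n],$$
so that $\Omega^p_{\rm IC}|_{M_{\rm reg}}=\Omega^p_{M_{\rm reg}}$. For the quotient $q:X\times Y\to M$ by $\pm1$ we have $\mathrm{IC}^H_M=(q_*\mathbb Q^H[2n])^\pm$ and $\Omega^p_{\rm IC}=(q_*\Omega^p_{X\times Y})^\pm$, a sheaf.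

**Theorem C (symplectic hard Lefschetz).** Let $(M,\sigma)$ be a projective symplectic variety. Let $\varphi_p:\Omega^p_{\rm IC}\to\Omega^{2n-p}_{\rm IC}$, $0\le p\le n$, be morphisms in $D^b_{coh}(\mathcal O_M)$ that are isomorphisms on $M_{\rm reg}$. Then all $\varphi_p$ are isomorphisms on $M$. Such morphisms, induced by $\sigma^{n-p}$, exist. Consequently $\sigma^k:\mathrm{IH}^{n-k,q}(M)\to\mathrm{IH}^{n+k,q}(M)$ is an isomorphism for all $k\ge0$ and all $q$.

**Why one cannot simply work on a resolution.** On a smooth symplectic $M$, $\sigma^{n-p}:\Omega^p_M\to\Omega^{2n-p}_M$ is an isomorphism of bundles, and $h^{p,q}=h^{2n-p,q}$ follows. So one would like to prove this on $\tilde M$ and restrict to the summand $\mathbb I$. The statement on $\tilde M$ is false. Take $n=2$, $M=(X\times Y)/\pm1$, and blow up the $256$ singular points. The resolution has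
$$h^{1,1}(\tilde M)=16+256,\qquad h^{3,1}(\tilde M)=16,$$
since each exceptional $\mathbb P^3$ adds one class in each of the types $(1,1),(2,2),(3,3)$ to the even cohomology of $X\times Y$, where $h^{p,q}=\binom4p\binom4q$. The extended form degenerates: its square is a section of $\omega_{\tilde M}=\mathcal O(E)$ that vanishes on $E$. The symmetry has to be proved for $\Omega^p_{\rm IC}$ itself, and this is Section 9.

All spaces and sheaves are analytified from now on; for projective $M$ this is harmless by GAGA.

## 3. Two rank inequalities imply Theorem B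

The purpose of this section is to show, by linear algebra only, what has to be proved. For a nilpotent operator, rank means the rank of its restriction to the indicated graded piece.

**Proposition 3.1.** Let $(M,\sigma)$ and $\pi$ be as in Theorem B. Assume $R=n$, Theorem C for $M$, and, for all $i,m\ge0$,
$$\mathrm{rk}(L_\beta^i|_{\mathbb I^m})\le\mathrm{rk}(L_\sigma^i|_{\mathbb I^m}),\qquad \mathrm{rk}\big((\mathrm{gr}\,\alpha)^i|_{\mathrm{Gr}^P\mathbb I^m}\big)\le\mathrm{rk}(L_\sigma^i|_{\mathbb I^m}).\tag{3.1}$$
Then the conclusions of Theorem B hold.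

*Proof.* **Step 1: a number that adds up positive multiples of ranks.** For a nilpotent endomorphism $\nu$ of a finite-dimensional space put $T(\nu)=\sum\gamma(\ell)$, summed over Jordan blocks of size $\ell$, with $\gamma(\ell)=\ell(\ell^2-1)/3$. With $r_i=\mathrm{rk}\,\nu^i$, the number of blocks of size exactly $i$ is $r_{i-1}-2r_i+r_{i+1}$. Since $\gamma(0)=\gamma(1)=0$ and $\gamma(i+1)-2\gamma(i)+\gamma(i-1)=2i$, summation by parts gives
$$T(\nu)=\sum_{i\ge1}2i\,\mathrm{rk}(\nu^i).\tag{3.2}$$

**Step 2: the same number as a second moment.** Let $W=\bigoplus_wW_w$ be graded, $\nu W_w\subset W_{w+2}$, and suppose $\nu^k:W_{-k}\to W_k$ is an isomorphism for all $k\ge0$. Decompose $W$ into homogeneous strings $v,\nu v,\nu^2v,\dots$ A string from weight $a$ to weight $e$ has $a+e=0$. For if $a+e<0$, then $k=-a>0$ exceeds $e$, so $\nu^k$ kills the first vector of the string, against injectivity. If $a+e>0$, then $e>0$ and the string has no vector of weight $-e$, so its last vector is not hit by $\nu^e:W_{-e}\to W_e$, against surjectivity.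 A string $-\ell,-\ell+2,\dots,\ell$ has $\ell+1$ vectors, and its squared weights sum to $\ell(\ell+1)(\ell+2)/3=\gamma(\ell+1)$. Hence $T(\nu)=\sum_ww^2\dim W_w$. By Theorem C (weight $p-n$), (P1) (weight $j-n$) and (P2) (weight $i-n$),
$$T(L_\sigma)=\sum(p-n)^2h^{p,q},\quad T(L_\beta)=\sum(j-n)^2\mathfrak p^{i,j},\quad T(\mathrm{gr}\,\alpha)=\sum(i-n)^2\mathfrak p^{i,j}.\tag{3.3}$$

**Step 3: the identity that forces equality.** We compute $\sum_m(m-2n)^2b_m$ twice. On the Hodge side write $m-2n=(p-n)+(q-n)$. Theorem C gives $h^{p,q}=h^{2n-p,q}$, so $\sum(p-n)(q-n)h^{p,q}=0$. With $h^{p,q}=h^{q,p}$ the sum is $2T(L_\sigma)$. On the perverse side write $m-2n=(i-n)+(j-n)$. By (P1), $\mathfrak p^{i,j}=\mathfrak p^{i,2n-j}$, so the mixed sum vanishes and the total is $T(\mathrm{gr}\,\alpha)+T(L_\beta)$. Hence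
$$T(\mathrm{gr}\,\alpha)+T(L_\beta)=2T(L_\sigma).\tag{3.4}$$
By (3.1) and (3.2) each summand on the left is at most $T(L_\sigma)$, so both are equal to it. The coefficients in (3.2) are positive and (3.1) holds in each degree $m$, so equality holds term by term:
$$\mathrm{rk}(L_\beta^i|_{\mathbb I^m})=\mathrm{rk}(L_\sigma^i|_{\mathbb I^m})=\mathrm{rk}(L_{\bar\sigma}^i|_{\mathbb I^m})\quad\text{for all }i,m.\tag{3.5}$$
The last equality is complex conjugation on $\mathbb I=\mathrm{IH}^*(M,\mathbb Q)\otimes\mathbb C$.

**Step 4: from ranks to modules.** For a nilpotent $\nu$ of degree $2$ on a graded space, $\mathrm{rk}(\nu^i|_{\mathbb I^m})$ counts the strings that meet both degree $m$ and degree $m+2i$. So the number of strings starting in degree $m$ with at least $i+1$ elements is $\mathrm{rk}(\nu^i|_{\mathbb I^m})-\mathrm{rk}(\nu^{i+1}|_{\mathbb I^{m-2}})$. By (3.5) the numbers $a_{m,\ell}$ of strings starting in degree $m$ with exactly $\ell+1$ elements agree for $L_\beta$ and $L_{\bar\sigma}$. That is, $(\mathbb I,L_\beta)\cong(\mathbb I,L_{\bar\sigma})$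 as graded $\mathbb C[t]$-modules.

**Step 5: reading off both tables.** By (P1) and Step 2, $\mathbb I$ decomposes into $L_\beta$-strings with fixed $i$ and $j=n-\ell,n-\ell+2,\dots,n+\ell$. Such a string starts in degree $m=i+n-\ell$, so $i=m-n+\ell$. By the complex conjugate of Theorem C, $L_{\bar\sigma}$ maps type $(p,q)$ to $(p,q+2)$ and $L_{\bar\sigma}^k:\mathrm{IH}^{p,n-k}\to\mathrm{IH}^{p,n+k}$ is an isomorphism. So $\mathbb I$ decomposes into $L_{\bar\sigma}$-strings with fixed $p=m-n+\ell$ and $q=n-\ell,\dots,n+\ell$. Therefore, for all $i,j$,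
$${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\sum_{\substack{\ell\ge|j-n|\\ \ell\equiv j-n\ (2)}}a_{i+n-\ell,\,\ell}=\mathrm{Ih}^{i,j}(M).\qquad\square$$

It remains to prove $R=n$, the inequalities (3.1), and Theorem C. The inequalities hold if $L_\beta$ is a limit of rescaled conjugates of $L_\sigma$, and $\mathrm{gr}\,\alpha$ a limit of rescaled graded maps of conjugates of $L_\sigma$, because rank can only drop in a limit.

## 4. Resolution, Hodge modules, and $H^2(M)$

**Resolution.** Canonical Gorenstein singularities are rational (Elkik), hence Du Bois (Kovács). Fix a functorial projective resolution $f:\tilde M\to M$, an isomorphism over $M_{\rm reg}$, with $f_*T_{\tilde M}=T_M:=\mathcal Hom(\Omega^1_M,\mathcal O_M)$ (Greb–Kebekus–Kovács, *Compositio* 146 (2010), §4). By relative GAGA this also holds for the analytic sheaves. So vector fields (derivations of $\mathcal O_M$) on analytic open sets of $M$ lift to $\tilde M$, uniquely, since $f^{-1}(M_{\rm reg})$ is dense. Let $\tilde\sigma\in H^0(\tilde M,\Omega^2)$ be the extension of $\sigma$.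

**Hodge modules (Saito 1988, 1990).** We use the following.

* **(S1)** $\mathcal H^j(K_p)=0$ for $j>0$, since $\mathrm{gr}^F\mathrm{DR}$ is a complex in degrees $\le0$. Equivalently $\mathcal H^q(\Omega^p_{\rm IC})=0$ for $q>2n-p$.
* **(S2)** By the decomposition theorem the maps of (1.1) come from $\iota:\mathrm{IC}^H_M\to f_*\mathbb Q^H_{\tilde M}[2n]$ and $r$ in the opposite direction in $D^b\mathrm{MHM}(M)$, with $r\iota=\mathrm{id}$. Over $M_{\rm reg}$ both objects are $\mathbb Q^H[2n]$, so $\iota,r$ are mutually inverse non-zero scalars there. As $\mathrm{gr}^F_{-p}\mathrm{DR}(f_*\mathbb Q^H[2n])=Rf_*\Omega^p_{\tilde M}[2n-p]$, the complex $\Omega^p_{\rm IC}$ is a direct summand of $Rf_*\Omega^p_{\tilde M}$. In particular $K_p=0$ for $p\notin[0,2n]$.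
* **(S3)** $R\mathcal Hom(K_p,\omega_M^\bullet)\cong K_{2n-p}$, because $\mathbb D(\mathrm{IC}^H_M)\cong\mathrm{IC}^H_M(2n)$ and $\mathrm{gr}^F_p\mathrm{DR}(\mathbb D\mathcal M)=R\mathcal Hom(\mathrm{gr}^F_{-p}\mathrm{DR}\,\mathcal M,\omega^\bullet)$. (For smooth $M$: $R\mathcal Hom(\Omega^p[2n-p],\omega[2n])=\Omega^{2n-p}[p]$.)
* **(S4)** $H^q(M,\Omega^p_{\rm IC})=\mathrm{gr}^p_F\mathrm{IH}^{p+q}=\mathrm{IH}^{p,q}(M)$, by strictness, $M$ being projective.
* **(S5)** At a point $x$ the filtration $F_\bullet\mathrm{DR}$ gives a convergent spectral sequence $E_1^{p,q}=\mathcal H^q(\Omega^p_{\rm IC})_x\Rightarrow\mathcal H^{p+q-2n}(\mathrm{IC}_M)_x$ with $d_r:E_r^{p,q}\to E_r^{p+r,q-r+1}$. The filtration is finite up to quasi-isomorphism, because $\mathrm{gr}^F_{-p}\mathrm{DR}$ is acyclic for $p\notin[0,2n]$.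
* **(S6)** $\mathcal H^0(\mathrm{IC}_M)_x=0$ for all $x$ if $\dim M>0$; this is the support condition.

**Local versions.** Let $N$ be an irreducible analytic space of dimension $2m$ with a projective resolution $f_N:\tilde N\to N$. A pure Hodge module is a direct sum of modules with strict support, that is, without sub- or quotient objects of smaller support. Let $\mathrm{IC}^H_N$ be the component with strict support $N$ of the pure Hodge module $\mathcal H^0f_{N*}\mathbb Q^H_{\tilde N}[2m]$ (Saito's direct image theorem for projective morphisms, valid analytically). It is self-dual up to the twist $(2m)$, because $\mathbb Q^H_{\tilde N}[2m]$ is, and duality commutes with $f_{N*}$ and respects strict supports. So (S1), (S3), (S5), (S6) hold for $N$. Put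
$$K^N_b=\mathrm{gr}^F_{-b}\mathrm{DR}(\mathrm{IC}^H_N),\qquad\Omega^b_N=K^N_b[b-2m].$$
The complex $\Omega^b_N$ is a direct summand of $Rf_{N*}\Omega^b_{\tilde N}$, hence zero unless $0\le b\le2m$.

**The class $[\sigma]$.** We show that $f^*$ identifies the $(0,2)$- and $(2,0)$-parts of $H^2(M)$ and $H^2(\tilde M)$. We have $R^1f_*\mathcal O_{\tilde M}=0$, $f_*\mathcal O_{\tilde M}=\mathcal O_M$ and $f_*\mathcal O^*_{\tilde M}=\mathcal O^*_M$. The exponential map $\mathcal O_M\to\mathcal O_M^*$ is onto, so $R^1f_*\mathbb Z$ injects into $R^1f_*\mathcal O_{\tilde M}=0$. The fibers of $f$ are connected, so the Leray spectral sequence gives $f^*:H^2(M,\mathbb Q)\hookrightarrow H^2(\tilde M,\mathbb Q)$, and $H^2(M)$ is pure. As $M$ is Du Bois with rational singularities, $\mathrm{gr}_F^0H^2(M)=H^2(M,\mathcal O_M)=H^2(\tilde M,\mathcal O_{\tilde M})$. Therefore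
$$f^*H^{0,2}(M)=H^{0,2}(\tilde M),\qquad f^*H^{2,0}(M)=H^{2,0}(\tilde M),\tag{4.1}$$
the second by conjugation. So there is a unique $[\sigma]\in H^{2,0}(M)$ with $f^*[\sigma]=[\tilde\sigma]$.

## 5. Hamiltonian vector fields and the derivations $\theta_c$

The aim is an operator $\theta$ on $\mathbb I$ with $[\theta,L_\sigma]=L_c$, for $c=c_1(\mathcal L)$ the class of a line bundle on $M$. Exponentiating it moves $L_\sigma$ in the direction $L_c$. On a smooth symplectic $M$ one would use $\sigma$ to identify $\Omega^1_M\cong T_M$, turn $c\in H^1(\Omega^1_M)$ into a class in $H^1(T_M)$, and contract with it. On $\tilde M$ this stops at once: $\tilde\sigma:T_{\tilde M}\to\Omega^1_{\tilde M}$ is not an isomorphism where $\tilde\sigma$ degenerates, as along $E$ in the example of Section 2. The way past this is to invert $\sigma$ downstairs, on the exact forms $d\log g_{ij}$ of transition functions of $\mathcal L$. Their Hamiltonian fields extend over $M$ by normality, and vector fields on $M$ lift to $\tilde M$.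

**Hamiltonian fields.** For a local function $h$ on $M$ define $\xi_h$ on $M_{\rm reg}$ by $i_{\xi_h}\sigma=dh$. By normality $\xi_h$ extends to a derivation of $\mathcal O_M$. Put
$$\{h,g\}=\xi_h(g)=\sigma(\xi_g,\xi_h).\tag{5.1}$$
This is a Poisson bracket; the Jacobi identity holds because $d\sigma=0$.

**Step 1: a contraction operator on forms on $\tilde M$.** Let $\mathcal L$ be given on a finite cover $\{U_i\}$ by transition functions $g_{ij}$, with $g_{ij}g_{jk}=g_{ik}$. Put $\xi_{ij}=g_{ij}^{-1}\xi_{g_{ij}}$, so $i_{\xi_{ij}}\sigma=d\log g_{ij}$ and $\xi_{ij}+\xi_{jk}=\xi_{ik}$. Let $\tilde\xi_{ij}$ be the lift to $\tilde U_{ij}=f^{-1}(U_i\cap U_j)$. By density of $f^{-1}(M_{\rm reg})$,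
$$i_{\tilde\xi_{ij}}\tilde\sigma=d\log f^*g_{ij},\qquad\tilde\xi_{ij}+\tilde\xi_{jk}=\tilde\xi_{ik}.$$
Let $\rho_k$ be a smooth partition of unity subordinate to $\tilde U_k=f^{-1}(U_k)$. On $\tilde U_i$ define, for a smooth form $\eta$,
$$D\eta=\sum_k\bar\partial\rho_k\wedge i_{\tilde\xi_{ki}}\eta,\qquad\omega=\sum_k\bar\partial\rho_k\wedge d\log f^*g_{ki}.\tag{5.2}$$
Passing from $i$ to $j$ adds $\sum_k\bar\partial\rho_k\wedge i_{\tilde\xi_{ij}}\eta=0$ to $D\eta$, since $\sum_k\bar\partial\rho_k=0$, and similarly for $\omega$. So $D$ and $\omega$ are global.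

*$D$ is an even derivation.* If $\delta$ is an odd derivation and $a$ an odd form, then $a\,\delta(\eta\eta')=(a\,\delta\eta)\eta'+(-1)^{|\eta|}a\,\eta\,\delta\eta'=(a\,\delta\eta)\eta'+\eta\,(a\,\delta\eta')$. Apply this with $a=\bar\partial\rho_k$ and $\delta=i_{\tilde\xi_{ki}}$.

*$D$ commutes with $\bar\partial$.* The commutator $[\bar\partial,D]$ is a derivation, so it is enough to test functions, $d\bar z_l$ and $dz_l$. We have $Dh=0$, and $D$ kills $(0,1)$-forms because $\tilde\xi_{ki}$ has type $(1,0)$; so the commutator vanishes on functions and on $d\bar z_l$. Finally $D\,dz_l=\sum_k\tilde\xi_{ki}^{\,l}\,\bar\partial\rho_k$ is $\bar\partial$-closed, as the components $\tilde\xi_{ki}^{\,l}$ are holomorphic, and $\bar\partial dz_l=0$.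

Hence $D$ induces a derivation of $\bigoplus H^q(\tilde M,\Omega^p)=H^*(\tilde M,\mathbb C)$ (an identification of bigraded rings), mapping $H^{p,q}$ to $H^{p-1,q+1}$.

**Step 2: its value on $\tilde\sigma$.** By (5.2), $D\tilde\sigma=\omega$. We claim that $[\omega]=c_0\,f^*c$ in $H^1(\tilde M,\Omega^1)$ with a universal constant $c_0\ne0$. On $\tilde U_i$ put $a_i=\sum_k\rho_k\,d\log f^*g_{ki}$; then $\omega=\bar\partial a_i$ and $a_j-a_i=d\log f^*g_{ij}$. A hermitian metric on $f^*\mathcal L$ is given by positive functions $h_i$ with $h_j=|f^*g_{ij}|^{2\varepsilon}h_i$, where $\varepsilon=\pm1$ depends only on conventions. Then $\partial\log h_j-\partial\log h_i=\varepsilon\,d\log f^*g_{ij}$. So $a_i-\varepsilon\,\partial\log h_i$ is a global $(1,0)$-form, and $\omega$ is $\bar\partial$-cohomologous to $\varepsilon\,\bar\partial\partial\log h_i$. The form $\frac{i}{2\pi}\bar\partial\partial\log h_i$ represents $\pm c_1(f^*\mathcal L)$, with a sign depending only on conventions. This proves the claim. Put $\tilde\theta_c=c_0^{-1}D$, so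
$$\tilde\theta_c([\tilde\sigma])=f^*c.\tag{5.3}$$
By type, $\tilde\theta_c(f^*c)\in H^{0,2}(\tilde M)$. By (4.1) and the injectivity of $f^*$ on $H^2$ there is a unique $\tau_c\in H^{0,2}(M)$ with $\tilde\theta_c(f^*c)=f^*\tau_c$. Finally $\tilde\theta_c(H^{0,2})=0$.

**Step 3: when $\tau_c$ vanishes.** *If $\{g_{li},g_{ki}\}=0$ for all $i,k,l$, then $\tau_c=0$.* Indeed on $\tilde U_i$
$$D\omega=\sum_{k,l}\bar\partial\rho_l\wedge i_{\tilde\xi_{li}}\big(\bar\partial\rho_k\wedge d\log f^*g_{ki}\big)=-\sum_{k,l}\bar\partial\rho_l\wedge\bar\partial\rho_k\cdot f^*\big(g_{li}^{-1}g_{ki}^{-1}\{g_{li},g_{ki}\}\big)=0,$$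
so $f^*\tau_c=\tilde\theta_c(f^*c)=c_0^{-2}[D\omega]=0$.

**Step 4: descent to $\mathbb I$.** Put $\theta_c=r\,\tilde\theta_c\,\iota:\mathbb I\to\mathbb I$. It has Hodge bidegree $(-1,1)$, so it preserves the degree and is nilpotent. If $x,x'\in H^2(M,\mathbb C)$ and $\tilde\theta_c(f^*x)=f^*x'$, then for $v\in\mathbb I$, by $H^*(M)$-linearity of $\iota$ and $r$,
$$\theta_c(xv)=r\tilde\theta_c(f^*x\cdot\iota v)=r(f^*x'\cdot\iota v)+r(f^*x\cdot\tilde\theta_c\,\iota v)=x'v+x\,\theta_c(v).$$
Thus $[\theta_c,L_\sigma]=L_c$, $[\theta_c,L_c]=L_{\tau_c}$, $[\theta_c,L_{\tau_c}]=0$. Since $e^{s\theta}Le^{-s\theta}=e^{s\,\mathrm{ad}\,\theta}L$,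
$$e^{s\theta_c}L_\sigma e^{-s\theta_c}=L_\sigma+sL_c+\tfrac{s^2}2L_{\tau_c}\qquad(s\in\mathbb C).\tag{5.4}$$

No derivation property of $\theta_c$ on $\mathbb I$ was needed, and none makes sense: $\mathbb I$ is only a module over $H^*(M)$.

## 6. The Poisson rank and product charts

Both $R=n$ and Theorem C need the local shape of $M$ along its singular strata. The *rank* at $y\in M$ is the rank of the skew form $(h,g)\mapsto\{h,g\}(y)$ on $\mathfrak m_y/\mathfrak m_y^2$. It is even. In a local embedding with coordinates $x_i$ it is the rank of the matrix $(\{x_i,x_j\}(y))$, so $\{\mathrm{rank}\ge2s\}$ is open with analytic complement. For example, on $\mathbb C^{2n}/\pm1$ the rank at the origin is $0$: the functions are even, so all brackets of functions are even, and functions in $\mathfrak m_0$ have order at least $2$ on $\mathbb C^{2n}$, so their brackets vanish at $0$.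

By Kaledin (*J. reine angew. Math.* 600 (2006), Thm 2.3), $M$ is a finite disjoint union of smooth locally closed symplectic leaves with Poisson closures. At a point $y$ of a leaf $S$ with ideal $I$ we have $\{I,\mathcal O\}\subset I\subset\mathfrak m_y$. So the form on $\mathfrak m_y/\mathfrak m_y^2$ factors through the non-degenerate form on $T_y^*S$. Hence the rank at $y$ is $\dim S$, and
$$\dim\{\mathrm{rank}\le2s\}\le2s.\tag{6.1}$$

**Lemma 6.1.** Let $y$ have rank $2s$. Some neighborhood $V$ of $y$ is isomorphic to $S\times N$ with $S$ a polydisc in $\mathbb C^{2s}$, $N$ a connected normal analytic space, $y=(0,0)$, such that: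

(i) the coordinate fields $\partial_i$ of $S$ are, up to sign, Hamiltonian, and $\sigma(\partial_i,\partial_j)$ is a constant non-degenerate matrix $\sigma_S$;

(ii) $\{\mathrm{rank}=2s\}\cap V=S\times\{0\}$, and the rank is $>2s$ elsewhere on $V$;

(iii) $f^{-1}(V)\cong S\times\tilde N$ over $V$, with $\tilde N=f^{-1}(\{0\}\times N)$ smooth; the lift of $\partial_i$ to $f^{-1}(V)$ is the coordinate field $\partial_i$ of $S\times\tilde N$.

*Proof.* **Step 1: straightening one field (Rossi).** Let $\xi$ be a vector field on a germ $(M,y)$ and $u$ a function with $u(y)=0$, $\xi(u)(y)\ne0$. Then the flow of $\xi$ gives $(M,y)\cong\mathbb C\times\{u=0\}$. To see this, embed the germ in $\mathbb C^d$ with ideal $J=(f_1,\dots,f_k)$ and extend $\xi,u$ to $\Xi,U$ with $\Xi f_i=\sum a_{ij}f_j$. Since $\Xi(U)\ne0$ at $y$, the flow $\Phi_t$ gives a local isomorphism $\mathbb C\times\{U=0\}\to\mathbb C^d$. The column $(f_i\circ\Phi_t)_i$ satisfies the linear equation $\frac{d}{dt}(f_i\circ\Phi_t)=\sum(a_{ij}\circ\Phi_t)(f_j\circ\Phi_t)$. So it is an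 invertible matrix times $(f_i)_i$. Hence the ideal of $M$ pulls back to the ideal generated by the $f_i|_{\{U=0\}}$, which is the claim.

**Step 2: splitting off a plane.** Let $s>0$. Choose $h$ with $h(y)=0$ and $\{h,g\}(y)\ne0$ for some $g$. By Step 1, applied to $\xi_h$ and $g-g(y)$, there is a function $t$ with $t(y)=0$ and $\xi_h(t)=\{h,t\}=1$. Then $[\xi_h,\xi_t]=\pm\xi_{\{h,t\}}=0$, $\xi_t(t)=0$ and $\xi_t(h)=-1$. Apply Step 1 to $\xi_h$ and $t$, and then to $-\xi_t$, which is tangent to $\{t=0\}$, and $h$. With $N_1=\{h=t=0\}$, the map $(a,b,\nu)\mapsto\exp(a\xi_h)\exp(-b\xi_t)\nu$ is an isomorphism of germs $\mathbb C^2\times N_1\cong M$. As the flows commute, $\xi_h=\partial_a$ and $-\xi_t=\partial_b$. From $\partial_at=1$, $\partial_bt=0$ and $t|_{N_1}=0$ we get $t=a$. From $\partial_ah=0$, $\partial_bh=\{h,t\}=1$ and $h|_{N_1}=0$ we get $h=b$. Moreover $\sigma(\xi_h,\xi_t)=dh(\xi_t)=-1$.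

The functions pulled back from $N_1$ are exactly those killed by $\partial_a,\partial_b$, that is, commuting with $h$ and $t$. By Jacobi they are closed under the bracket, and they commute with $a$ and $b$. A biderivation is determined by its values on coordinate functions: it is determined on polynomials in them, and hence modulo all powers of the maximal ideal. So $M$ is locally Poisson-isomorphic to $\mathbb C^2\times N_1$, and $N_1$ has rank $2s-2$ at $y$. Step 2 uses only the bracket, so it can be repeated on $N_1$. A function on $N_1$, pulled back to $M$, has a Hamiltonian field that kills $a,b$ and restricts to the one on $N_1$. After $s$ repetitions the remaining factor $N$ has rank $0$ at $0$, and all coordinate fields of $S\subset\mathbb C^{2s}$ are up to sign Hamiltonian fields of coordinates. By (5.1) their $\sigma$-products are, up to sign, brackets of coordinates. These are constant and give the standard non-degenerate matrix. This is (i). The space $N$ is normal because $S\times N$ is.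

**Step 3: the rank on the chart.** The rank at $(c,\nu)$ is $2s+\mathrm{rank}_N(\nu)$. By (6.1), $S\times\{\mathrm{rank}_N=0\}$ has dimension $\le2s$, so $\{\mathrm{rank}_N=0\}$ is discrete. Shrinking $N$ gives (ii).

**Step 4: lifting the product structure.** The $\partial_i$ lift to fields $\tilde\partial_i$ on $f^{-1}(V)$. They commute, because they commute on the dense open set over $M_{\rm reg}$. Let $x_i$ be the coordinates of $S$. Then $\tilde\partial_i(f^*x_j)=\delta_{ij}$, so $(f^*x_i):f^{-1}(V)\to S$ is a submersion, and its fiber $\tilde N$ over $0$ is smooth. Let $c\in S$. Along an integral curve of $\sum c_i\tilde\partial_i$ that starts over $(0,\nu)$, functions $f^*x_i$ have derivative $c_i$ and functions pulled back from $N$ have derivative $0$. So the curve lies over the path $\{(\tau c,\nu)\}$. For $\tau\in[0,1]$ this path is compact and so is its preimage, because $f$ is proper; hence the curve exists up to time $1$. Thus $(c,\tilde y)\mapsto\exp(\sum c_i\tilde\partial_i)\tilde y$ is a holomorphic map $S\times\tilde N\to f^{-1}(V)$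 over $V$. Its inverse sends a point over $(c,\nu)$ to $c$ and the point obtained by flowing back. Since the $\tilde\partial_i$ commute, they become the coordinate fields. This is (iii). $\square$

The spaces $N$ and $V$ are irreducible, being connected and normal, and $f_N:\tilde N\to N$, the restriction of $f$, is a projective resolution. If the rank at $y$ is $2n$, then $N$ is a point and $M$ is smooth at $y$. Conversely the rank is $2n$ on $M_{\rm reg}$. So $\{\mathrm{rank}=2n\}=M_{\rm reg}$.

## 7. The class of $\sigma$ on every fiber, and equidimensionality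

Let $\pi$ be as in Theorem B and $g=\pi f:\tilde M\to B$. For $u\in B$ let $X_u=\pi^{-1}(u)_{\rm red}$ and $G_u=g^{-1}(u)$. The form $\sigma$ vanishes on general fibers by hypothesis. We now control the special fibers, which may lie partly in the singular locus.

**Lemma 7.1.** $[\sigma]|_{X_u}=0$ in $H^2(X_u,\mathbb C)$ for every $u\in B$.

*Proof.* **Step 1: general fibers.** For general $u$, $G_u$ is smooth of pure dimension $n$. The proper closed set $\tilde M\setminus f^{-1}(M_{\rm reg})$ has dimension $\le2n-1$, so for general $u$ it meets $G_u$ in dimension $<n$. So $f^{-1}(X_u\cap M_{\rm reg})$ is dense in $G_u$, and $\tilde\sigma|_{G_u}=0$.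

**Step 2: spreading out the vanishing of the $(0,2)$-part.** Since $M$ has rational singularities and $\omega_M\cong\mathcal O_M$,
$$R^2g_*\mathcal O_{\tilde M}=R^2\pi_*\mathcal O_M\cong R^2\pi_*\omega_M=R^2g_*\omega_{\tilde M},$$
which is torsion-free (Kollár 1986). Consider the section of it induced by $[\bar{\tilde\sigma}]\in H^2(\tilde M,\mathcal O)$. Over a dense open subset of $B$, where $g$ is smooth, the sheaf is locally free and commutes with base change. The value of the section at general $u$ is the class in $H^2(G_u,\mathcal O)=H^{0,2}(G_u)$ conjugate to $[\tilde\sigma|_{G_u}]=0$. So the section vanishes on a dense open set, hence everywhere.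

**Step 3: an arbitrary fiber.** Consider
$$H^2(M,\mathcal O_M)\to(R^2\pi_*\mathcal O_M)_u\to H^2(X_u,\mathcal O_{X_u})\to H^2(X_u,\underline\Omega^0_{X_u})=H^2(X_u,\mathbb C)/F^1,$$
with $\underline\Omega^0$ the degree-zero part of the Du Bois complex. The image of $[\bar\sigma]$ in $H^2(M,\mathcal O_M)=H^2(\tilde M,\mathcal O_{\tilde M})$ is that of $[\bar{\tilde\sigma}]$, which dies in the second term by Step 2. Hence $[\bar\sigma]|_{X_u}\in F^1H^2(X_u)$. Also $[\bar\sigma]\in H^{0,2}(M)$, so $[\bar\sigma]|_{X_u}\in\overline{F^2}H^2(X_u)$. It remains to see $F^1\cap\overline{F^2}=0$ in the mixed Hodge structure $H^2(X_u)$, which has weights $\le2$. In $\mathrm{gr}^W_2$ the intersection maps into $(H^{2,0}+H^{1,1})\cap H^{0,2}=0$, so it lies in $W_1$. In weights $\le1$ the Hodge types are non-negative and there is no type $(p,q)$ with $q\ge2$. So $\overline{F^2}$ is zero on $\mathrm{gr}^W_1$ and $\mathrm{gr}^W_0$, and $\overline{F^2}\cap W_1=0$. Therefore $[\bar\sigma]|_{X_u}=0$; conjugate. $\square$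

**Lemma 7.2.** All fibers of $\pi$ have pure dimension $n$; hence $R=n$.

*Proof.* **Step 1: a chart at a general point of a component.** Let $Z$ be an irreducible component of a fiber $X_u$, let $2s$ be the generic value of the rank on $Z$, and let $y\in Z$ be a smooth point of $Z$ of rank $2s$ near which the rank is constant on $Z$. Take $V\cong S\times N$ as in Lemma 6.1. By (ii), after shrinking, $Z\cap V=Z_V\times\{0\}$ with $Z_V\subset S$ smooth and connected. By (iii), $f^{-1}(Z)\cap f^{-1}(V)=Z_V\times f_N^{-1}(0)$.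

**Step 2: the form vanishes upstairs.** Let $T$ be an irreducible component of $f_N^{-1}(0)_{\rm red}$. Near a general point of $Z_V\times T$, $f^{-1}(Z)_{\rm red}$ equals $Z_V\times T$. It is smooth there and contained in one irreducible component $W$ of $f^{-1}(Z)$. Let $W'\to W$ be a projective resolution, an isomorphism over $W_{\rm reg}$. The class of the holomorphic $2$-form $\tilde\sigma|_{W'}$ is the pullback of $f^*[\sigma]$, hence of $[\sigma]|_{X_u}=0$ along $W'\to Z\subset X_u$. A holomorphic form with zero class on a smooth projective variety is zero. So $\tilde\sigma|_{Z_V\times T}=0$ at general points.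

**Step 3: the form is constant along $S$.** By density of $f^{-1}(M_{\rm reg})$, $\tilde\sigma(\tilde\partial_i,\tilde\partial_j)$ is the constant matrix $\sigma_S$. Vectors tangent to $Z_V$ lift to constant combinations of the $\tilde\partial_i$ tangent to $Z_V\times T$. So $\sigma_S|_{Z_V}=0$, and $\dim Z\le s\le n$.

**Step 4: the other bound.** Every fiber component has dimension $\ge2n-n=n$. So all fibers have pure dimension $n$, $\dim M\times_BM=n+2n=3n$, and $R=n$. $\square$

## 8. Proof of the rank inequalities

By Lemma 7.2, (1.2), (P1) and (P2) are available. Two more facts say how $\sigma$ and $\beta$ interact with the fibration.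

**(P3)** $\mathrm{gr}\,\sigma=0$. By proper base change $\varinjlim_{Y\ni u}H^2(\pi^{-1}(Y),\mathbb C)=H^2(\pi^{-1}(u),\mathbb C)$. So by Lemma 7.1 each $u\in B$ has a neighborhood $Y$ with $[\sigma]|_{\pi^{-1}(Y)}=0$. Then $\sigma:A\to A[2]$ vanishes over $Y$, so the maps ${}^{\mathfrak p}\mathcal H^l(A)\to{}^{\mathfrak p}\mathcal H^{l+2}(A)$ vanish locally on $B$. A map of perverse sheaves that vanishes locally is zero, since its image is. By (P2), $\mathrm{gr}\,\sigma=0$.

**(P4)** $\tau_\beta=0$. Let $h,h'$ be functions on an open subset of $B$. At a general point, lying on a general fiber $F$, $d(\pi^*h)$ kills $T_F$, so $\xi_{\pi^*h}\in T_F^\perp$. As $F$ is isotropic of dimension $n$, $T_F^\perp=T_F$, so $\xi_{\pi^*h}$ kills $\pi^*h'$. By density $\{\pi^*h,\pi^*h'\}=0$. Transition functions for the line bundle with class $\beta$ can be pulled back from $B$, and Step 3 of Section 5 applies.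

We also use that rank drops in limits: if $\phi_s\to\phi$ and $\mathrm{rk}\,\phi_s=\rho$ for all $s$, or $\mathrm{rk}\,\phi_s\le\rho$, then $\mathrm{rk}\,\phi\le\rho$, since $\{\mathrm{rk}\le\rho\}$ is closed.

**First inequality of (3.1).** By (5.4) for $c=\beta$ and (P4), $L_\sigma+sL_\beta$ is conjugate to $L_\sigma$ by a degree-preserving automorphism. So its powers have the same ranks on each $\mathbb I^m$ as those of $L_\sigma$. Since $L_\beta=\lim_{s\to\infty}s^{-1}(L_\sigma+sL_\beta)$, the inequality follows.

**Second inequality of (3.1).** The same limit gives $\mathrm{rk}\,L_\alpha^i\le\mathrm{rk}\,L_\sigma^i$ if $\tau_\alpha=0$; but $\tau_\alpha$ need not vanish, and we want $\mathrm{gr}\,\alpha$. So we let $s\to0$ instead, after passing to the graded space, where $\sigma$ has disappeared. For $s\ne0$ let $x(s)=[\sigma]+s\alpha+\frac{s^2}2\tau_\alpha\in H^2(M,\mathbb C)$. By (5.4), $\mathrm{rk}(L_{x(s)}^i|_{\mathbb I^m})=\mathrm{rk}(L_\sigma^i|_{\mathbb I^m})$. By (P3),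
$$\mathrm{gr}\,x(s)=s\big(\mathrm{gr}\,\alpha+\tfrac s2\,\mathrm{gr}\,\tau_\alpha\big).$$
A filtered map $\phi:(U,P)\to(W,Q)$ has $\mathrm{rk}\,\phi\ge\mathrm{rk}\,\mathrm{gr}\,\phi$, because the image of $\mathrm{gr}_k\phi$ is contained in $\mathrm{gr}^Q_k(\mathrm{im}\,\phi)$ and these have total dimension $\mathrm{rk}\,\phi$. Apply this to $\phi=L_{x(s)}^i:(\mathbb I^m,P_k)\to(\mathbb I^{m+2i},P_{k+2i})$, whose graded map is $(\mathrm{gr}\,x(s))^i$. On $\mathrm{Gr}^P\mathbb I^m$,
$$\mathrm{rk}\big((\mathrm{gr}\,\alpha+\tfrac s2\,\mathrm{gr}\,\tau_\alpha)^i\big)\le\mathrm{rk}(L_\sigma^i|_{\mathbb I^m}).$$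
Let $s\to0$. This proves (3.1).

## 9. Symplectic hard Lefschetz along the strata

It remains to prove Theorem C. Let $\varphi_p$ be as there.

**Where degree bounds alone stop.** Suppose $M$ has an isolated point of rank $0$, and let $C$ be the cone of $\varphi_p$ near it, $p<n$. Outside the point $C=0$. By (S1), $\mathcal H^i(C)=0$ for $i\ge2n-p$. Dually, (S3) bounds local cohomology at the point: $\mathcal H^q_{\{y\}}(\Omega^b_{\rm IC})=0$ for $q<2n-b$ (this is (9.2) below with $s=0$, $c=0$). It gives $\mathcal H^i(C)=0$ for $i<p$. The window $p\le i\le2n-p-1$ stays open. To close it we must improve (S1). The improvement comes from $\varphi_b$ itself: it maps $\mathcal H^q(\Omega^b_{\rm IC})$ to $\mathcal H^q(\Omega^{2n-b}_{\rm IC})$, which is zero as soon as $q>b$. Together with the support condition for $\mathrm{IC}$, which handles one borderline degree, this suffices.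

**Existence of the morphisms.** Put
$$\varphi_p=r\circ(\tilde\sigma^{\,n-p}\wedge)\circ\iota:\ \Omega^p_{\rm IC}\to Rf_*\Omega^p_{\tilde M}\to Rf_*\Omega^{2n-p}_{\tilde M}\to\Omega^{2n-p}_{\rm IC},$$
with $\iota,r$ induced by (S2). On $M_{\rm reg}$ it is a non-zero multiple of $\sigma^{n-p}\wedge$, an isomorphism by linear algebra.

**The induction.** Now let $\varphi_p$ $(0\le p\le n)$ be any morphisms that are isomorphisms on $M_{\rm reg}$, and let $U_m=\{\mathrm{rank}\ge2(n-m)\}$, an open set. We prove by induction on $m$, $0\le m\le n$: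

> $(I_m)$: on $U_m$, (a) $\mathcal H^q(\Omega^p_{\rm IC})=0$ for all $p$ and all $q\ge\max(m,1)$; (b) $\varphi_p$ is an isomorphism for $0\le p\le n$.

$(I_0)$ is clear since $U_0=M_{\rm reg}$. Since $U_n=M$, $(I_n)$ contains the sheaf statement of Theorem C. Let $1\le m\le n$, assume $(I_{m-1})$, and let $y$ have rank $2s$ with $s=n-m$. Take $V\cong S\times N$ as in Lemma 6.1. Then $\dim N=2m$, and $V\setminus(S\times0)\subset U_{m-1}$. Write $S$ also for $S\times0$, and let $\mathrm{pr}:V\to N$ be the projection. Such $V$ together with $U_{m-1}$ cover $U_m$.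

**Step 0: product formula and local cohomology bound.** Since $f|_{f^{-1}(V)}=\mathrm{id}_S\times f_N$,
$$\mathcal H^0f_*\mathbb Q^H[2n]|_V=\mathbb Q^H_S[2s]\boxtimes\mathcal H^0f_{N*}\mathbb Q^H_{\tilde N}[2m].$$
Smooth pullback preserves strict supports, so comparing the components with strict support $V$ gives $\mathrm{IC}^H_M|_V=\mathbb Q^H_S[2s]\boxtimes\mathrm{IC}^H_N$. Taking $\mathrm{gr}^F\mathrm{DR}$, with shifts $[p-2n]=[a-2s][(p-a)-2m]$,
$$\Omega^p_{\rm IC}|_V=\bigoplus_a\Omega^a_S\boxtimes\Omega_N^{p-a}.\tag{9.1}$$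
Next we have $\omega_V^\bullet\cong\mathrm{pr}^*\omega_N^\bullet[2s]$, and $\mathrm{pr}$ is flat. So (S3) on $N$ gives $R\mathcal Hom(\mathrm{pr}^*K^N_{2m-b},\omega_V^\bullet)\cong\mathrm{pr}^*K^N_b[2s]$. Apply $R\Gamma_S$ (sections with support, as a complex of sheaves):
$$R\Gamma_S(\mathrm{pr}^*K^N_b)[2s]=R\mathcal Hom(\mathrm{pr}^*K^N_{2m-b},R\Gamma_S\omega_V^\bullet).$$
Embed $V$, after shrinking, in a manifold $X$. Since $\mathcal H^i_S(\omega_X)=0$ for $i<\operatorname{codim}_XS=\dim X-2s$, we have $R\Gamma_S\omega_V^\bullet=R\mathcal Hom(\mathcal O_V,R\Gamma_S\omega_X[\dim X])\in D^{\ge-2s}$. If $\mathrm{pr}^*K^N_{2m-b}\in D^{\le c}$, the right-hand side above lies in $D^{\ge-2s-c}$, so $R\Gamma_S(\mathrm{pr}^*K^N_b)\in D^{\ge-c}$. As $\Omega_N^b=K_b^N[b-2m]$,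
$$\mathrm{pr}^*K^N_{2m-b}\in D^{\le c}\ \Longrightarrow\ R\Gamma_S(\mathrm{pr}^*\Omega_N^b)\in D^{\ge2m-b-c}.\tag{9.2}$$
By (S1) we may take $c=0$: $\mathcal H^q_S(\mathrm{pr}^*\Omega^b_N)=0$ for $q<2m-b$.

**Step 1: $\mathcal H^q(\Omega^b_N)_0=0$ for $b<q<2m-b$.** This closes the window except for one degree. If $b<0$ there is nothing to prove. Otherwise $b<m\le n$, so $\varphi_b$ is defined. Let $E=\mathrm{pr}^*\Omega^b_N$, a direct summand of $\Omega^b_{\rm IC}|_V$ (the term $a=0$ of (9.1)). Let $z\in\mathcal H^q(E)_y$ and let $j:V\setminus S\hookrightarrow V$ be the inclusion. Consider the commutative square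
$$\begin{array}{ccc}\mathcal H^q(\Omega^b_{\rm IC})&\longrightarrow&R^qj_*j^*\Omega^b_{\rm IC}\\ \downarrow{\scriptstyle\varphi_b}&&\downarrow{\scriptstyle\varphi_b}\\ \mathcal H^q(\Omega^{2n-b}_{\rm IC})&\longrightarrow&R^qj_*j^*\Omega^{2n-b}_{\rm IC}.\end{array}$$
Since $q>b$, (S1) gives $\mathcal H^q(\Omega^{2n-b}_{\rm IC})=0$, so $z$ has zero image in the lower right corner. By $(I_{m-1})$(b), $\varphi_b$ is an isomorphism on $V\setminus S$, so the right vertical map is an isomorphism. Thus $z$ has zero image in $R^qj_*j^*\Omega^b_{\rm IC}$, hence in its summand $R^qj_*j^*E$. The kernel of $\mathcal H^q(E)\to R^qj_*j^*E$ is the image of $\mathcal H^q_S(E)$, which is $0$ by Step 0 because $q<2m-b$. So $z=0$ and $\mathcal H^q(E)_y=0$. As $\mathcal O_{N,0}\to\mathcal O_{V,y}$ is faithfully flat, $\mathcal H^q(\Omega^b_N)_0=0$.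

**Step 2: $\mathcal H^{2m-b}(\Omega^b_N)_0=0$ for $0\le b\le m$.** This is the borderline degree; here the support condition enters. Consider (S5) for $N$ at $0$ and the term $E_1^{b,2m-b}$, of total degree $2m$. Outgoing differentials land in total degree $2m+1$, where $E_1=0$ by (S1). Incoming differentials start at $E_r^{b',q'}$ with $b'=b-r\le m-1$ and $q'=2m-1-b'$. Then $b'<q'<2m-b'$, so this term is $0$ by Step 1 (or because $b'<0$). Hence $E_1^{b,2m-b}=E_\infty^{b,2m-b}$ is a subquotient of $\mathcal H^0(\mathrm{IC}_N)_0$, which is $0$ by (S6), since $\dim N=2m>0$.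

**Step 3: proof of (a).** We collect the vanishing. By Steps 1, 2 and (S1), $\mathcal H^q(\Omega_N^b)_0=0$ for $q>b$ if $b<m$; for $q\ge m$ if $b=m$; and for $q>2m-b$ if $b>m$. In all three cases it vanishes for $q\ge m$. With (9.1) at the points of $S$, and $(I_{m-1})$(a) off $S$ (note $m\ge\max(m-1,1)$), all $\Omega^p_{\rm IC}|_V$ and their summands $\mathrm{pr}^*\Omega^b_N$ lie in $D^{\le m-1}$. This is $(I_m)$(a).

**Step 4: proof of (b).** We feed the improved bound back into (9.2) and trap the cone. By Step 3, $\mathrm{pr}^*K^N_{2m-b}=\mathrm{pr}^*\Omega_N^{2m-b}[b]\in D^{\le m-1-b}$. So (9.2) with $c=m-1-b$ gives $R\Gamma_S(\mathrm{pr}^*\Omega_N^b)\in D^{\ge m+1}$ for all $b$. By (9.1), $R\Gamma_S(\Omega^p_{\rm IC}|_V)\in D^{\ge m+1}$ for all $p$. Let $C$ be the cone of $\varphi_p|_V$. By $(I_{m-1})$(b) it is supported on $S$, so $R\Gamma_SC=C$. From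
$$\mathcal H^i(\Omega^{2n-p}_{\rm IC})\to\mathcal H^i(C)\to\mathcal H^{i+1}(\Omega^p_{\rm IC})$$
and Step 3 we get $\mathcal H^i(C)=0$ for $i\ge m$. From
$$\mathcal H^i_S(\Omega^{2n-p}_{\rm IC})\to\mathcal H^i_S(C)=\mathcal H^i(C)\to\mathcal H^{i+1}_S(\Omega^p_{\rm IC})$$
we get $\mathcal H^i(C)=0$ for $i\le m-1$, since then $i+1\le m$. So $C=0$, which proves $(I_m)$ and completes the induction.

**Step 5: the global statement.** Take the $\varphi_p$ constructed at the start and let $k=n-p$. By (S4) and the isomorphism just proved, they induce isomorphisms $\mathrm{IH}^{p,q}\to\mathrm{IH}^{2n-p,q}$. By $H^*(M)$-linearity of $\iota$ and $f^*[\sigma]=[\tilde\sigma]$, these are given by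
$$x\mapsto r([\tilde\sigma]^k\,\iota x)=r\iota([\sigma]^kx)=[\sigma]^kx.$$
This is Theorem C. $\square$

Theorem C, Lemma 7.2 and the inequalities (3.1) are the hypotheses of Proposition 3.1. So Theorem B holds, and with it Theorem A: for every irreducible symplectic variety $M$, with no restriction on its singularities, and every Lagrangian fibration $\pi:M\to B$, we have ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)$ for all $i,j$. $\blacksquare$
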